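
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{The degree of a polynomial inverse and the rank of a Jacobian matrix}


\begin{abstract}
Let $F$ be an invertible polynomial map of $\mathbf K^n$, where $\mathbf K$ is a field of characteristic zero, and write $F(x)=x+H(x)$. We prove that $\deg F^{-1}\le(\deg F)^{k}$ whenever the Jacobian matrix of $H$ has rank at most $k$. This answers affirmatively a question of Yan and de Bondt. More generally, $\deg F^{-1}\le(\deg F)^{\min(r,n-1)}$, where $r$ is the rank of $JF-A$ for an arbitrary constant matrix $A$. The main step bounds the degree of the graph of a polynomial map $H$ with components of degree at most $e$ by $e^{r}$, where $e\ge1$ and $r$ is the dimension of the image of $H$. We show that the bound for $F^{-1}$ is sharp, and extend it to fibers of arbitrary polynomial maps and to birational polynomial maps.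
\end{abstract}

\section{Introduction}

Let $\mathbf K$ be a field of characteristic zero. A polynomial map $F=(F_1,\dots,F_n):\mathbf K^n\to\mathbf K^n$ has components $F_i\in\mathbf K[x]=\mathbf K[x_1,\dots,x_n]$. Its degree is $\deg F=\max_i\deg F_i$, and its Jacobian matrix is $JF=(\partial F_i/\partial x_j)$. The map $F$ is \emph{invertible} if it has an inverse $F^{-1}$ that is again a polynomial map. For a polynomial map $H$, $\operatorname{rank}JH$ denotes the rank of $JH$ over the rational function field $\mathbf K(x)$.

How large can $\deg F^{-1}$ be when $\deg F=d$ is given? Write $F(x)=x+H(x)$. The number $\operatorname{rank}JH$ is the maximal number of algebraically independent components of $H$. If it is $0$, then $H$ is constant, $F$ is a translation, and $\deg F^{-1}=1=d^0$. At the other end, a count with B\'ezout's theorem (Section~\ref{sec:count}) shows that $\deg F^{-1}\le d^{n-1}$ for every invertible $F$. It is natural to guess that the rank controls the exponent in between. Yan and de Bondt \cite{YdB} ask whether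
\[
  F=x+H \text{ invertible and } \operatorname{rank}JH\le k
  \quad\Longrightarrow\quad \deg F^{-1}\le(\deg F)^k .
\]
We prove that this is so for all $n\ge1$, all $k\ge0$ and all such $F$. The identity can be replaced by any linear map.

\begin{theorem}\label{thm:A}
Let $\mathbf K$ be a field of characteristic $0$, let $F:\mathbf K^n\to\mathbf K^n$ be an invertible polynomial map of degree $d$, and let $A\in M_n(\mathbf K)$ be any constant matrix. Put $H(x)=F(x)-Ax$ and $r=\operatorname{rank}JH=\operatorname{rank}(JF-A)$. Then
\[
  \deg F^{-1}\le d^{\min(r,\,n-1)} .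
\]
\end{theorem}

Taking for $A$ the identity matrix answers the question: if $\operatorname{rank}JH\le k$, then $\deg F^{-1}\le d^{\min(k,n-1)}\le d^k$, because $d\ge1$. One may also choose $A$ to suit $F$. Hence $\deg F^{-1}\le d^{\rho}$ with $\rho=\min\bigl(n-1,\ \min_{A\in M_n(\mathbf K)}\operatorname{rank}(JF-A)\bigr)$. Section~\ref{sec:sharp} shows that the bound is sharp and that characteristic zero cannot be dropped.

The theorem follows from a statement about degrees of graphs. For a polynomial map $H:\mathbb A^p\to\mathbb A^q$ let
\[
  \Gamma_H=\{(x,H(x)):x\in\mathbb A^p\}\subset\mathbb A^{p+q}\subset\mathbb P^{p+q}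
\]
be its graph, and $\overline{\Gamma}_H$ the closure of the graph in $\mathbb P^{p+q}$, an irreducible variety of dimension $p$.

\begin{theorem}\label{thm:B}
Let $\mathbf K$ be algebraically closed of characteristic $0$. Let $H=(H_1,\dots,H_q):\mathbb A^p\to\mathbb A^q$ be a polynomial map, let $e\ge1$ be an integer with $\deg H_i\le e$ for all $i$, and let $r=\dim\overline{H(\mathbb A^p)}=\operatorname{rank}JH$. Then
\[
  \deg\overline{\Gamma}_H\le e^{\,r}.
\]
\end{theorem}

The equality $\dim\overline{H(\mathbb A^p)}=\operatorname{rank}JH$ in the statement is standard in characteristic $0$: both sides equal the transcendence degree of $\mathbf K(H_1,\dots,H_q)$ over $\mathbf K$.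

Section~\ref{sec:count} explains how degrees of inverses lead to graphs and shows the idea of the proof in an example. Sections~\ref{sec:degree}--\ref{sec:proofA} contain the proofs of the two theorems. Section~\ref{sec:sharp} treats sharpness, Section~\ref{sec:further} fibers and birational maps, and Section~\ref{sec:finer} a finer bound in terms of multidegrees.

\section{Counting, and an example}\label{sec:count}

Let $\mathbf K$ be algebraically closed of characteristic $0$, let $F(x)=Ax+H(x)$ be invertible of degree $d$, let $G=F^{-1}$, and let $i$ be an index with $\deg G_i=\deg G=:D$. On a general line $\ell=\mathbf Kb$ through the origin the polynomial $G_i$ has degree $D$, so it takes a general value $c$ at $D$ points. The images of these points under the bijection $G$ are exactly the points of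
\[
  S=\{x\in\Pi: F(x)\in\ell\},\qquad \Pi=\{x_i=c\}.
\]
So $D$ is the number of points of the hyperplane $\Pi$ that $F$ maps into the line $\ell$. The condition $F(x)\in\ell$ consists of $n-1$ equations
\[
  \mu(Ax)+\mu(H(x))=0,
\]
where $\mu$ runs through a basis of the linear forms that vanish on $\ell$. On $\Pi$ these are $n-1$ equations of degree at most $d$ in $n-1$ unknowns with finitely many solutions, and B\'ezout's theorem gives $D\le d^{n-1}$.

Suppose now that the components of $H$ span a $\mathbf K$-vector space of dimension $k$. Then the forms $\mu$ with $\mu(H)=0$ have codimension at most $k$ in the space of forms that vanish on $\ell$. After a change of basis all but at most $k$ of the equations are linear, and $D\le d^k$. The hypothesis $\operatorname{rank}JH\le k$ is weaker: it allows more than $k$ components of $H$ to be linearly independent, as long as any $k+1$ of them are \emph{algebraically} dependent. Then more than $k$ of the equations may remain nonlinear after every change of basis, and this is the difficulty. It is visible already for $n=3$ and rank~$1$.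

\begin{example}\label{ex:cubic}
Let $F=(x_1+x_3^2,\;x_2+x_3^3,\;x_3)$, so that $d=3$, $H=(x_3^2,x_3^3,0)$ (with $A$ the identity) and $\operatorname{rank}JH=1$. The inverse is $(y_1-y_3^2,\;y_2-y_3^3,\;y_3)$, of degree $3$. We take $i=2$. Points of $\Pi=\{x_2=c\}$ have coordinates $(x_1,x_3)$, and $F(x)\in\mathbf Kb$ with $b_3\ne0$ means
\[
  b_3(x_1+x_3^2)=b_1x_3,\qquad b_3(c+x_3^3)=b_2x_3 .
\]
B\'ezout's theorem for these equations of degrees $2$ and $3$ gives only the bound $6$; if we do not use their special form and treat both as cubics, it gives $9$. The true number is $3$: the second equation has three solutions $x_3$ for general $c$, and the first then determines $x_1$. Where are the missing solutions?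

Put $s=x_1$, $t=x_3$. Up to the component $H_3=0$, which we drop, $S$ is identified with the intersection of two hyperplanes with the surface
\[
  \Gamma=\{(s,t,t^2,t^3)\}\subset\mathbb A^4\subset\mathbb P^4,
\]
where $\mathbb P^4$ has coordinates $[z_0:z_1:z_2:w_1:w_2]$. Compare $\Gamma$ with the $(s,t)$-plane through the projection
\[
  [z_0:z_1:z_2:w_1:w_2]\mapsto[z_0:z_1:z_2],
\]
whose center is the line $Z=\{z_0=z_1=z_2=0\}$. On $\Gamma$, hence on its closure, $w_1^3=z_0w_2^2$; this is the equation of the image curve of $H$. If $z_0=0$ then $w_1=0$, so $\overline\Gamma$ meets $Z$ at most in the single point $[0:0:0:0:1]$. A general hyperplane $\alpha_0z_0+\alpha_1z_1+\alpha_2z_2+\beta_1w_1+\beta_2w_2=0$ misses this point. It cuts $\overline\Gamma$ in a curve $V$ that does not meet the center of projection. No component of $V$ lies at infinity, because a general hyperplane meets the curve $\overline\Gamma\cap\{z_0=0\}$ in finitely many points only. On the affine part $V\cap\Gamma$ the projection is an isomorphism onto its image. Therefore $V$ has the same degree as its image in the plane, which is the closure of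 the cubic
\[
  \alpha_0+\alpha_1s+\alpha_2t+\beta_1t^2+\beta_2t^3=0 .
\]
So $\deg\overline\Gamma=\deg V=3=d^{\,1}$, and $\overline\Gamma$ has at most three isolated points in common with a linear subspace. Only one hyperplane section had to be paid for with a factor $d$; after it, hyperplanes in $\mathbb P^4$ can be replaced by hyperplanes in the projective closure of the $(s,t)$-plane.
\end{example}

The general proof is the same. The part of the closure of the graph that lies in the center of projection embeds into the part at infinity of the closure of the image of $H$, so it has dimension at most $r-1$. After $r$ general hyperplane sections it is gone. These $r$ sections cost a factor $e^r$, and all others are free.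

\section{Degrees and B\'ezout's theorem}\label{sec:degree}

In this section and the next, $\mathbf K$ is algebraically closed of characteristic $0$. We recall what we need about degrees.

The degree $\deg Y$ of an irreducible closed set $Y\subset\mathbb P^N$ of dimension $m$ is the number of points of $Y\cap\Lambda$ for a general linear subspace $\Lambda$ of codimension $m$. Points and linear subspaces have degree $1$. For an arbitrary closed set $Y\subset\mathbb P^N$, $\deg Y$ denotes the sum of the degrees of its irreducible components (of all dimensions). An isolated point of $Y$ is a component of degree $1$, so \emph{$Y$ has at most $\deg Y$ isolated points}. The empty set has degree $0$ and dimension $-1$. We use three textbook facts.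

\medskip
\noindent\textbf{(D1) General linear sections.} Let $\Lambda$ be a general linear subspace of codimension $r$ and let $Y$ be closed. If $\dim Y\le r-1$, then $Y\cap\Lambda=\varnothing$. If $\dim Y\ge r$, then $\dim(Y\cap\Lambda)\le\dim Y-r$. If $Y$ is irreducible of dimension $m\ge r$, then $Y\cap\Lambda$ has pure dimension $m-r$ and $\deg(Y\cap\Lambda)=\deg Y$. (For the degree: cut further with a general subspace $\Lambda'$ of codimension $m-r$. It meets the components of $Y\cap\Lambda$ in disjoint sets of points, $\deg(Y\cap\Lambda)$ in total; and $\Lambda\cap\Lambda'$ is a general subspace of codimension $m$.)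

\medskip
\noindent\textbf{(D2) Projections.} Let $\pi:\mathbb P^N\setminus Z\to\mathbb P^{p}$ be the linear projection with center a linear subspace $Z$, and let $V\subset\mathbb P^N$ be irreducible and closed with $V\cap Z=\varnothing$. Then $\pi|_V$ is a finite morphism, $\pi(V)$ is closed, and $\deg V=\deg(V\to\pi(V))\cdot\deg\pi(V)$. Indeed, a fiber of $\pi$ together with $Z$ is a linear subspace that contains $Z$ as a hyperplane, so a closed curve in $V$ contained in a fiber would meet $Z$. The degree formula is the projection formula, since hyperplanes of $\mathbb P^{p}$ pull back to hyperplanes of $\mathbb P^N$.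

\medskip
\noindent\textbf{(D3) B\'ezout.} Let $Y\subset\mathbb P^N$ be irreducible and closed, and let $S$ be the zero set of a form of degree $s\ge1$ with $Y\not\subset S$. If $\dim Y=0$, then $Y\cap S=\varnothing$. If $\dim Y\ge1$, then $Y\cap S$ has pure codimension one in $Y$, and its components, counted with certain multiplicities $\ge1$, have total degree $s\deg Y$.

\begin{lemma}\label{lem:bezout}
Let $Y\subset\mathbb P^N$ be closed.
\begin{enumerate}
\item[(i)] If $S$ is the zero set of a form of degree $s\ge1$ (possibly the zero form), then $\deg(Y\cap S)\le s\deg Y$.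
\item[(ii)] If $\Lambda$ is a linear subspace, then $\deg(Y\cap\Lambda)\le\deg Y$. In particular, $Y\cap\Lambda$ has at most $\deg Y$ isolated points.
\item[(iii)] Let $f_1,\dots,f_r\in\mathbf K[x_1,\dots,x_p]$ have degree at most $e$, where $e\ge1$. Then the closure in $\mathbb P^p$ of $\{x\in\mathbb A^p:f_1(x)=\dots=f_r(x)=0\}$ has degree at most $e^r$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $Y_1,\dots,Y_m$ be the components of $Y$. If $Y_i\subset S$, then $Y_i\cap S=Y_i$ has degree $\deg Y_i\le s\deg Y_i$. Otherwise $\deg(Y_i\cap S)\le s\deg Y_i$ by (D3). The components of $Y\cap S$ are among the components of the sets $Y_i\cap S$, and the claim follows by summation.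

(ii) Write $\Lambda$ as an intersection of hyperplanes and apply (i) with $s=1$ repeatedly.

(iii) Let $u_0,\dots,u_p$ be coordinates of $\mathbb P^p$ with $\mathbb A^p=\{u_0\ne0\}$. Let $P_j=u_0^ef_j(u_1/u_0,\dots,u_p/u_0)$, a form of degree $e$ or zero, and let $T\subset\mathbb P^p$ be the common zero set of $P_1,\dots,P_r$. By (i), applied $r$ times starting with $Y=\mathbb P^p$, $\deg T\le e^r$. Since $T\cap\{u_0\ne0\}$ is the given affine set, the components of its closure are the components of $T$ not contained in $\{u_0=0\}$.
\end{proof}

\section{The degree of a graph}\label{sec:graph}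

Let $H:\mathbb A^p\to\mathbb A^q$, $e$ and $r$ be as in Theorem~\ref{thm:B}, and write $\Gamma=\Gamma_H$. Let $[z_0:z_1:\dots:z_p:w_1:\dots:w_q]$ be coordinates of $\mathbb P^{p+q}$, with $\mathbb A^{p+q}=\{z_0\ne0\}$, and let $u_0,\dots,u_p$ be coordinates of $\mathbb P^p$, with $\mathbb A^p=\{u_0\ne0\}$. Since $\Gamma$ is closed in $\mathbb A^{p+q}$, we have $\Gamma=\overline\Gamma\cap\{z_0\ne0\}$. Let
\[
  Z=\{z_0=z_1=\dots=z_p=0\}\subset\mathbb P^{p+q},
  \qquad
  \pi:\mathbb P^{p+q}\setminus Z\to\mathbb P^p,\quad [z:w]\mapsto[z_0:\dots:z_p].
\]
On $\Gamma$ the projection $\pi$ is the isomorphism $(x,H(x))\mapsto x$ onto $\mathbb A^p$. But $\overline\Gamma$ may meet the center $Z$: this happens where $H(x)$ goes to infinity faster than $x$. The rank bounds how much of $\overline\Gamma$ lies there.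

\begin{lemma}\label{lem:center}
$\dim(\overline\Gamma\cap Z)\le r-1$; in particular $\overline\Gamma\cap Z=\varnothing$ if $r=0$.
\end{lemma}

\begin{proof}
Project to the other factor as well. Let $Z'=\{z_0=w_1=\dots=w_q=0\}$ and
\[
  \pi':\mathbb P^{p+q}\setminus Z'\to\mathbb P^q,\qquad [z:w]\mapsto[z_0:w_1:\dots:w_q].
\]
Let $W\subset\mathbb P^q$ be the closure of $H(\mathbb A^p)\subset\mathbb A^q=\{v_0\ne0\}$, where $v_0,\dots,v_q$ are coordinates of $\mathbb P^q$. The set $(\pi')^{-1}(W)$ is closed in $\mathbb P^{p+q}\setminus Z'$ and contains $\Gamma$, so $\pi'(\overline\Gamma\setminus Z')\subset W$. Now $Z\cap Z'=\varnothing$, and on $Z$ the map $\pi'$ is the closed embedding $[0:w]\mapsto[0:w_1:\dots:w_q]$ with image $\{v_0=0\}$. Hence $\overline\Gamma\cap Z$ embeds into $W\cap\{v_0=0\}$. Since $W$ is irreducible of dimension $r$ and not contained in $\{v_0=0\}$, this intersection has dimension at most $r-1$.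
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Note that $r\le p$. The idea is to cut $\overline\Gamma$ with $r$ general hyperplanes, so that the section avoids $Z$, and then to project it to $\mathbb P^p$ without loss of degree.

Let $\Lambda=\{\lambda_1=\dots=\lambda_r=0\}\subset\mathbb P^{p+q}$ be defined by $r$ general linear forms, and let $V=\overline\Gamma\cap\Lambda$. By (D1):
\begin{enumerate}
\item[(a)] $V$ has pure dimension $p-r$ and $\deg V=\deg\overline\Gamma$;
\item[(b)] $V\cap Z=\varnothing$, since $\dim(\overline\Gamma\cap Z)\le r-1$ by Lemma~\ref{lem:center};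
\item[(c)] no component of $V$ lies in $\{z_0=0\}$, since $\dim(\overline\Gamma\cap\{z_0=0\})\le p-1$ and so $V\cap\{z_0=0\}$ is empty or has dimension at most $p-r-1$.
\end{enumerate}
By (c), $V\cap\Gamma$ is dense in $V$. Under the isomorphism $\pi|_\Gamma:\Gamma\to\mathbb A^p$ it corresponds to the closed set
\[
  V_0=\{x\in\mathbb A^p:\ f_1(x)=\dots=f_r(x)=0\},\qquad f_j(x)=\lambda_j(1,x,H(x)).
\]
By (b), $\pi$ is defined on all of $V$, and (D2) applies to each component $V_i$ of $V$. By (c) the set $V_i\cap\Gamma$ is open and dense in $V_i$. The map $\pi$ does not change the coordinate $z_0$, so the points of $V_i$ over $\mathbb A^p=\{u_0\neq 0\}$ are exactly those of $V_i\cap\Gamma$, and on this set $\pi$ is an isomorphism onto $\pi(V_i)\cap\mathbb A^p$. Therefore $V_i\to\pi(V_i)$ is birational and $\deg V_i=\deg\pi(V_i)$. The sets $V_i\cap\Gamma$ are the distinct components of $V\cap\Gamma$, so the sets $\pi(V_i)$ are the distinct components of $\overline{V_0}$, the closure of $V_0$ in $\mathbb P^p$. Summing over $i$,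
\begin{equation}\label{eq:transfer}
  \deg\overline\Gamma=\deg V=\deg\overline{V_0}.
\end{equation}
Each $f_j$ is a linear combination of $1,x_1,\dots,x_p,H_1,\dots,H_q$ and has degree at most $e$ (here $e\ge1$ is used). So $\deg\overline{V_0}\le e^r$ by Lemma~\ref{lem:bezout}(iii).
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

We isolate the consequence of Theorem~\ref{thm:B} that will be used for inverses, fibers and birational maps alike.

\begin{proposition}\label{prop:count}
Let $\mathbf K$ be algebraically closed of characteristic $0$, let $F:\mathbf K^n\to\mathbf K^n$ be any polynomial map, $A\in M_n(\mathbf K)$, $H(x)=F(x)-Ax$, $r=\operatorname{rank}JH$ and $d=\max(1,\deg F)$. Let $E,L\subset\mathbf K^n$ be nonempty affine subspaces. Then the set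
\[
  S=\{x\in E:\ F(x)\in L\}
\]
has at most $d^{\min(r,\dim E)}$ isolated points.
\end{proposition}

\begin{proof}
We may assume $S\ne\varnothing$. Put $p=\dim E$ and identify $E$ with $\mathbb A^p$ by affine coordinates. The map $H|_E:\mathbb A^p\to\mathbb A^n$ has components of degree at most $d$, because $d\ge1$. Let $\Gamma\subset\mathbb A^{p+n}$ be its graph. Let $L$ be given by equations $\mu_l(y)=\gamma_l$ with linear forms $\mu_l$. For $x\in E$,
\[
  \mu_l(F(x))-\gamma_l=\mu_l(Ax)+\mu_l(H(x))-\gamma_l
\]
is an affine-linear function of the point $(x,H(x))$ of $\Gamma$. So $x\mapsto(x,H(x))$ identifies $S$ with $\Gamma\cap\Lambda$ for an affine subspace $\Lambda\subset\mathbb A^{p+n}$. As $\mathbb A^{p+n}$ is open in $\mathbb P^{p+n}$ and $\Gamma$, $\Lambda$ are closed in $\mathbb A^{p+n}$, isolated points of $\Gamma\cap\Lambda$ are isolated points of $\overline\Gamma\cap\overline\Lambda$. By Lemma~\ref{lem:bezout}(ii) and Theorem~\ref{thm:B}, their number is at most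
\[
  \deg\overline\Gamma\le d^{\,r'},\qquad r'=\dim\overline{H(E)} .
\]
Finally $r'\le\dim E$, and $r'\le\dim\overline{H(\mathbf K^n)}=r$. As $d\ge1$, the claim follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Passing to the algebraic closure of $\mathbf K$ changes neither degrees nor ranks and preserves invertibility, so let $\mathbf K$ be algebraically closed. As $F$ is invertible, $d\ge1$. Let $G=F^{-1}$, and let $i$ be an index with $\deg G_i=\deg G=:D$. Then $D\ge1$, since $G$ is not constant.

Choose $b\in\mathbf K^n$ at which the top-degree form of $G_i$ does not vanish. Then $b\ne0$, and $g(t)=G_i(tb)$ is a polynomial of degree $D$ in $t$. As $\mathbf K$ has characteristic $0$, $g'$ is not zero, and $g$ has only finitely many critical values. Choose $c\in\mathbf K$ that is not one of them; then $g(t)=c$ has exactly $D$ distinct roots. Let $\Pi=\{x\in\mathbf K^n:x_i=c\}$ and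
\[
  S=\{x\in\Pi:\ F(x)\in\mathbf Kb\}.
\]
Since $F$ is bijective with inverse $G$, we have $S=\{G(tb):g(t)=c\}$. The points $tb$ are distinct for distinct $t$, and $G$ is injective, so $S$ has exactly $D$ elements, all of them isolated. Proposition~\ref{prop:count} with $E=\Pi$ and $L=\mathbf Kb$ gives $D\le d^{\min(r,n-1)}$.
\end{proof}

\section{Sharpness and the characteristic}\label{sec:sharp}

Here $\mathbf K$ is again any field of characteristic $0$, except in the remark at the end.

\begin{proposition}
Let $d\ge1$, $0\le k\le n$ and $\kappa=\min(k,n-1)$. If $\kappa\ge1$, then the maximum of $\deg F^{-1}$ over all invertible $F=x+H$ with $\deg F=d$ and $\operatorname{rank}JH\le k$ is exactly $d^{\kappa}$. If $\kappa=0$, every invertible $F=x+H$ with $\operatorname{rank}JH\le k$ satisfies $\deg F=\deg F^{-1}=1$.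
\end{proposition}

\begin{proof}
Let $\kappa\ge1$. The upper bound is Theorem~\ref{thm:A}. Put
\[
  F=(x_1+x_2^d,\;x_2+x_3^d,\;\dots,\;x_\kappa+x_{\kappa+1}^d,\;x_{\kappa+1},\dots,x_n).
\]
Then $\deg F=d$. The only nonzero entries of $JH$ are $d\,x_{j+1}^{d-1}$ in position $(j,j+1)$ for $1\le j\le\kappa$, so $\operatorname{rank}JH=\kappa\le k$. The inverse $G$ is given by $G_j=x_j$ for $j>\kappa$ and, recursively, $G_j=x_j-G_{j+1}^d$ for $j=\kappa,\kappa-1,\dots,1$. If $d\ge2$, descending induction gives $\deg G_j=d^{\kappa+1-j}$ for $1\le j\le\kappa+1$, so $\deg F^{-1}=\deg G_1=d^\kappa$. If $d=1$, then $F$ is linear and $\deg F^{-1}=1=d^\kappa$.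

If $\kappa=0$, then $k=0$ or $n=1$. If $k=0$, then $H$ is constant and $F$ is a translation. If $n=1$, then $1=\deg(F\circ F^{-1})=\deg F\cdot\deg F^{-1}$.
\end{proof}

\begin{remark}
Characteristic zero is needed. In characteristic $\ell>0$ the invertible map $F=(x_1+x_2^{\ell},x_2)$ has $JH=0$ for $H=F-x$, while its inverse $(x_1-x_2^{\ell},x_2)$ has degree $\ell>\ell^{\,0}$. What fails is the equality $\operatorname{rank}JH=\dim\overline{H(\mathbb A^n)}$: here the rank is $0$ and the dimension is $1$.
\end{remark}

\section{Fibers and birational maps}\label{sec:further}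

Proposition~\ref{prop:count} does not assume that $F$ is invertible. With $E=\mathbf K^n$ and $L$ a point it gives the following.

\begin{corollary}
Let $\mathbf K$ be algebraically closed of characteristic $0$, let $F(x)=Ax+H(x)$ be any polynomial map $\mathbf K^n\to\mathbf K^n$ with $A\in M_n(\mathbf K)$, $d=\max(1,\deg F)$ and $r=\operatorname{rank}JH$. Then every fiber of $F$ has at most $d^r$ isolated points. In particular, if $F$ is dominant, then $[\mathbf K(x):\mathbf K(F)]\le d^r$.
\end{corollary}

\begin{proof}
The first statement is Proposition~\ref{prop:count}. If $F$ is dominant, then in characteristic $0$ a general fiber consists of exactly $[\mathbf K(x):\mathbf K(F)]$ points, all isolated.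
\end{proof}

With more care about the choice of line and hyperplane, the proof of Theorem~\ref{thm:A} works for polynomial maps whose inverse is only rational. The degree of the inverse then has to take the common denominator into account.

\begin{theorem}\label{thm:birational}
Let $\mathbf K$ be a field of characteristic $0$ and let $F(x)=Ax+H(x)$ be a birational polynomial map $\mathbf K^n\to\mathbf K^n$ with $A\in M_n(\mathbf K)$, $d=\deg F$ and $r=\operatorname{rank}JH$. Write its rational inverse as $G=(N_1/N_0,\dots,N_n/N_0)$ with polynomials satisfying $\gcd(N_0,\dots,N_n)=1$, and let $D=\max_{0\le i\le n}\deg N_i$. Then $D\le d^{\min(r,n-1)}$.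
\end{theorem}

\begin{proof}
We may take $\mathbf K$ algebraically closed; the $N_i$ remain without common factor, because the product of the distinct Galois conjugates of a common irreducible factor (scaled to have a coefficient $1$) would be a common factor over $\mathbf K$. As $F$ and $G$ are not constant, $d\ge1$ and $D\ge1$.

\emph{An open set.} There are nonempty open sets $U_1,U_2\subset\mathbb A^n$ such that $F$ restricts to an isomorphism $U_1\to U_2$. Since $F(\mathbb A^n\setminus U_1)$ has dimension less than $n$, we may remove its closure from $U_2$. This gives a nonempty open set $U$ such that $F^{-1}(U)\subset U_1$ and $F:F^{-1}(U)\to U$ is an isomorphism with inverse $G$. After shrinking $U$, $N_0$ has no zero on $U$.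

\emph{A line.} The common zero set of $N_0,\dots,N_n$ has codimension at least $2$, so a general line $\ell=\{a+tb:t\in\mathbf K\}$ does not meet it. Moreover, for general $a,b$ the maximum of the degrees of the polynomials $N_i(a+tb)$ in $t$ is $D$, and $\ell\setminus U$ is finite. Fix such a line and put $\nu_i(t)=N_i(a+tb)$. The $\nu_i$ have no common zero.

\emph{A hyperplane.} For $\lambda=(\lambda_1,\dots,\lambda_n)$ and $c\in\mathbf K$ consider
\[
  f(t)=\sum_{i=1}^n\lambda_i\nu_i(t)-c\,\nu_0(t).
\]
We claim that for general $(\lambda,c)$ the polynomial $f$ has $D$ distinct roots, and $a+tb\in U$ for each root $t$. For general $(\lambda,c)$ its degree is $D$. For each fixed $t$, the equation $f(t)=0$ is a nontrivial linear condition on $(\lambda,c)$, so the roots of a general $f$ avoid any given finite set of values $t$, in particular those with $a+tb\notin U$.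

It remains to exclude multiple roots. The two conditions $f(t)=f'(t)=0$ on $(\lambda,c)$ are linearly independent unless the vectors $(\nu_i(t))_i$ and $(\nu_i'(t))_i$ are linearly dependent, that is, unless all $\nu_i\nu_j'-\nu_j\nu_i'$ vanish at $t$. If this happened for all $t$, then, in characteristic $0$, all quotients $\nu_i/\nu_j$ with $\nu_j\ne0$ would have derivative zero and be constant; having no common zero, the $\nu_i$ would be constant, contrary to $D\ge1$. So dependence occurs only for finitely many $t$, and these are avoided by the roots of a general $f$. The remaining $t$ contribute a one-parameter family of subspaces of codimension $2$ in the space of all $(\lambda,c)$, which does not fill it. This proves the claim.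

\emph{The count.} Fix such a pair $(\lambda,c)$ with $\lambda\ne0$. Let $\Pi=\{x:\sum_i\lambda_ix_i=c\}$ and $S=\{x\in\Pi:F(x)\in\ell\}$. As $N_0$ has no zero on $U$, a point $y=a+tb\in U$ satisfies $G(y)\in\Pi$ if and only if $f(t)=0$. Hence the open subset
\[
  S\cap F^{-1}(U)=\{G(y):\ y\in\ell\cap U,\ G(y)\in\Pi\}
\]
of $S$ consists of exactly $D$ points. They are isolated points of $S$, and Proposition~\ref{prop:count} with $E=\Pi$, $L=\ell$ gives the result.
\end{proof}

\section{A finer bound by multidegrees}\label{sec:finer}

In the proof of Theorem~\ref{thm:B} the equations $f_1,\dots,f_r$ were treated as arbitrary equations of degree $e$. A finer bound uses the multidegrees of $H$. Let $\mathbf K$ be algebraically closed of characteristic $0$, and $H$, $e$, $r$ as in Theorem~\ref{thm:B}. On the closure of the graph of $H$ in $\mathbb P^p\times\mathbb P^q$, which has dimension $p$, let $\alpha$ and $\beta$ be the pullbacks of the hyperplane classes of the two factors, and put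
\[
  \delta_j(H)=\int\alpha^{p-j}\beta^{j},\qquad 0\le j\le p .
\]

\begin{proposition}\label{prop:finer}
We have $\delta_j(H)\le e^j$ for $0\le j\le p$, and
\[
  \deg\overline{\Gamma}_H\le1+(e-1)\sum_{j=0}^{r-1}\delta_j(H)\ \le\ e^r .
\]
\end{proposition}

Here the three spaces $\mathbb P^p$, $\mathbb P^q$ and $\mathbb P^{p+q}$ have to be compared at the same time, so we work on a variety that maps to all of them. We use the following facts on a projective variety $X$ of dimension $p$, see \cite[Ch.~2]{Fulton}. Line bundles are written additively. The intersection number $(L_1\cdots L_p)=\int c_1(L_1)\cdots c_1(L_p)\cap[X]$ is symmetric and multilinear, and can be computed by capping $[X]$ with the divisor of a nonzero section of one of the $L_i$. If all $L_i$ are globally generated it is nonnegative, also on subvarieties; hence it is nonnegative if $L_1$ has a nonzero section and $L_2,\dots,L_p$ are globally generated.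

\begin{proof}[Proof of Proposition~\ref{prop:finer}]
If $p=0$, then $r=0$ and everything equals $1$. Let $p\ge1$. Let $X$ be the closure in $\mathbb P^p\times\mathbb P^q\times\mathbb P^{p+q}$ of the set $X^\circ$ of points $([1:x],[1:H(x)],[1:x:H(x)])$, $x\in\mathbb A^p$. Denote the coordinates of the three factors by $u$, $v$ and $(z,w)$ as in Section~\ref{sec:graph}, and put $w_0=z_0$. Since $X^\circ$ is the graph of a morphism on $\mathbb A^p$, it is closed in $\mathbb A^p\times\mathbb A^q\times\mathbb A^{p+q}$. So $X^\circ=X\cap\{u_0v_0z_0\ne0\}$ is open and dense in $X$ and isomorphic to $\mathbb A^p$. Let $\mathcal A,\mathcal B,\mathcal M$ be the pullbacks to $X$ of $\mathcal O(1)$ from the three factors; they are globally generated. The projections of $X$ to $\mathbb P^p$, to $\overline\Gamma_H$, and to the closure of the graph in $\mathbb P^p\times\mathbb P^q$ are birational, so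
\[
  (\mathcal A^p)=1,\qquad (\mathcal M^p)=\deg\overline\Gamma_H,\qquad (\mathcal A^{p-j}\mathcal B^j)=\delta_j:=\delta_j(H).
\]

\emph{Three sections.} If sections $f_a$ of $\mathcal L$ and $g_a$ of $\mathcal N$ satisfy $f_ag_b=f_bg_a$ for all $a,b$, and the $g_a$ have no common zero, then there is a section $s$ of $\mathcal L-\mathcal N$ with $f_a=sg_a$ for all $a$; namely $s=f_b/g_b$ where $g_b\ne0$. We call two vectors of sections proportional if all their $2\times2$ minors vanish. On $X^\circ$, hence on $X$, the vector $(z_0,\dots,z_p)$ is proportional to $(u_0,\dots,u_p)$, and $(w_0,\dots,w_q)$ is proportional to $(v_0,\dots,v_q)$. Also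
\[
  \bigl(u_0^e,\;u_0^{e-1}u_1,\dots,u_0^{e-1}u_p,\;P_1,\dots,P_q\bigr),\qquad P_i=u_0^eH_i(u_1/u_0,\dots,u_p/u_0),
\]
is proportional to $(z_0,\dots,z_p,w_1,\dots,w_q)$. So there are sections
\[
  \sigma\in H^0(\mathcal M-\mathcal A),\qquad \tau\in H^0(\mathcal M-\mathcal B),\qquad \varrho\in H^0(e\mathcal A-\mathcal M)
\]
with $z_i=\sigma u_i$ for $0\le i\le p$, $w_i=\tau v_i$ for $0\le i\le q$, and $u_0^{e-1}u_i=\varrho z_i$ for $0\le i\le p$, $P_i=\varrho w_i$ for $1\le i\le q$. They are nonzero, since $z_0=w_0$ and $u_0^e$ do not vanish on $X^\circ$. The sections $\sigma$ and $\tau$ have no common zero: at such a point all coordinates of $\mathbb P^{p+q}$ would vanish.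

\emph{Step 1: $((\mathcal M-\mathcal A)(\mathcal M-\mathcal B)L_1\cdots L_{p-2})=0$ for all line bundles $L_i$ (if $p\ge2$).} Cap $[X]$ with $\operatorname{div}(\sigma)=\sum m_i[D_i]$. On $D_i$ the section $\sigma$ is zero, so $\tau$ vanishes nowhere and $\mathcal M-\mathcal B$ is trivial on $D_i$. Replacing the factors $\mathcal M$ of $\mathcal M^j$ by $\mathcal B$ one at a time, we get
\[
  ((\mathcal M-\mathcal A)\mathcal M^j\mathcal A^{p-1-j})=((\mathcal M-\mathcal A)\mathcal B^j\mathcal A^{p-1-j})\qquad(0\le j\le p-1).
\]

\emph{Step 2: $((\mathcal M-\mathcal A)\mathcal M^{j}\mathcal A^{p-1-j})=0$ for $r\le j\le p-1$.} Again write $\operatorname{div}(\sigma)=\sum m_i[D_i]$. On $D_i$ we have $z_0=\dots=z_p=0$, so the image of $D_i$ in $\mathbb P^{p+q}$ lies in $\overline\Gamma_H\cap Z$, which has dimension at most $r-1$ by Lemma~\ref{lem:center}. (If $r=0$, there is no $D_i$.) Hence $r$ linear forms in $(z,w)$, chosen successively general, have no common zero on $D_i$, and none of them vanishes identically on a component of the cycle obtained from $[D_i]$ by capping with the preceding ones. Therefore $c_1(\mathcal M)^r\cap[D_i]=0$.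

\emph{Step 3: $((\mathcal M-\mathcal A)\mathcal A^{p-1-j}\mathcal B^j)\le(e-1)\delta_j$ for $0\le j\le p-1$.} The section $\varrho$ gives $((e\mathcal A-\mathcal M)\mathcal A^{p-1-j}\mathcal B^j)\ge0$.

\emph{Step 4: $\delta_j\le e^j$ for $0\le j\le p$.} We have $\delta_0=(\mathcal A^p)=1$. As $X$ is irreducible, $\varrho\tau$ is a nonzero section of $e\mathcal A-\mathcal B$. So $((e\mathcal A-\mathcal B)\mathcal A^{p-j}\mathcal B^{j-1})\ge0$, that is, $\delta_j\le e\,\delta_{j-1}$ for $1\le j\le p$.

\emph{Conclusion.} By telescoping, and then by Steps 2, 1 and 3,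
\begin{align*}
  \deg\overline\Gamma_H=(\mathcal M^p)
  &=(\mathcal A^p)+\sum_{j=0}^{p-1}((\mathcal M-\mathcal A)\mathcal M^j\mathcal A^{p-1-j})\\
  &=1+\sum_{j=0}^{r-1}((\mathcal M-\mathcal A)\mathcal B^j\mathcal A^{p-1-j})
  \le1+(e-1)\sum_{j=0}^{r-1}\delta_j .
\end{align*}
By Step~4 the right-hand side is at most $1+(e-1)(1+e+\dots+e^{r-1})=e^r$.
\end{proof}

Now let $F$ be invertible of degree $d$ over the algebraically closed field $\mathbf K$, and let $H(x)=F(x)-Ax$. Using Proposition~\ref{prop:finer} in place of Theorem~\ref{thm:B} in Section~\ref{sec:proofA}, we obtain, for the hyperplane $\Pi$ in the proof of Theorem~\ref{thm:A} and $r'=\dim\overline{H(\Pi)}$,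
\[
  \deg F^{-1}\le1+(d-1)\sum_{j=0}^{r'-1}\delta_j(H|_\Pi).
\]

\begin{thebibliography}{9}

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.

\bibitem{YdB}
Dan Yan, Michiel de Bondt, \emph{Some Remarks on the Jacobian Conjecture and Dru{\.z}kowski mappings}, arXiv:1302.5864 (2013).

\end{thebibliography}

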